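# Monotone lattice valuations that are not CM-monotone

## 1. Valuations on $\Lambda$-polytopes and two kinds of monotonicity

Throughout, $\Lambda\subseteq\mathbb R^d$ is either a lattice or a vector space over a subfield of $\mathbb R$; typical cases are $\mathbb Z^d$, $\mathbb Q^d$, $\mathbb R^d$.

**Definition ($\Lambda$-polytope).** A $\Lambda$-polytope is a convex polytope in $\mathbb R^d$ all of whose vertices lie in $\Lambda$. The family of all of them, including $\emptyset$, is $\mathcal P(\Lambda)$.

For example, $\operatorname{conv}(0,e_1,e_2)\in\mathcal P(\mathbb Z^2)$. A Minkowski sum of $\Lambda$-polytopes is a $\Lambda$-polytope, because each vertex of $P+Q$ is a sum of vertices. An intersection need not be one: the segments $[0,(1,1)]$ and $[(1,0),(0,1)]$ lie in $\mathcal P(\mathbb Z^2)$ and meet in $(\frac12,\frac12)$. This is why $P\cap Q$ appears among the hypotheses of (ii) below.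

**Definition ($\Lambda$-valuation).** A $\Lambda$-valuation is a map $\phi:\mathcal P(\Lambda)\to\mathbb R$ such that

- (i) $\phi(\emptyset)=0$;
- (ii) $\phi(P\cup Q)=\phi(P)+\phi(Q)-\phi(P\cap Q)$ whenever $P,Q,P\cup Q,P\cap Q\in\mathcal P(\Lambda)$;
- (iii) $\phi(P+t)=\phi(P)$ for all $P\in\mathcal P(\Lambda)$, $t\in\Lambda$.

Examples for $\Lambda=\mathbb Z^d$ are the volume, the number $|P\cap\mathbb Z^d|$ of lattice points, and the function equal to $1$ on every nonempty polytope.

**Definition (monotone).** $\phi$ is monotone if $\phi(P)\le\phi(Q)$ for all nonempty $\Lambda$-polytopes $P\subseteq Q$.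

The three examples are monotone, and $-\mathrm{vol}$ is not.

**Definition (combinatorial mixed valuation).** For nonempty $\Lambda$-polytopes $P_1,\dots,P_k$ and $I\subseteq[k]=\{1,\dots,k\}$ put $P_I=\sum_{i\in I}P_i$ and $P_\emptyset=\{0\}$. Then
$$\mathrm{CM}\phi(P_1,\dots,P_k)=\sum_{I\subseteq[k]}(-1)^{k-|I|}\phi(P_I).$$

So $\mathrm{CM}\phi(P)=\phi(P)-\phi(\{0\})$ and $\mathrm{CM}\phi(P,R)=\phi(P+R)-\phi(P)-\phi(R)+\phi(\{0\})$. For $\phi(P)=|P\cap\mathbb Z^2|$ we get $\mathrm{CM}\phi([0,e_1],[0,e_2])=4-2-2+1=1$, and after enlarging the first segment, $\mathrm{CM}\phi([0,2e_1],[0,e_2])=6-3-2+1=2$.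

**Definition (CM-monotone).** $\phi$ is CM-monotone if for every $k\ge1$ and all nonempty $\Lambda$-polytopes with $P_i\subseteq Q_i$ $(i=1,\dots,k)$,
$$\mathrm{CM}\phi(P_1,\dots,P_k)\le\mathrm{CM}\phi(Q_1,\dots,Q_k).$$

For instance, area on $\mathcal P(\mathbb Z^2)$ is CM-monotone: for $k=1$ we get the area, for $k=2$ twice the mixed area, which is monotone in both arguments, and for $k\ge3$ we get $0$, since the area of $\sum n_iP_i$ is a quadratic form in the $n_i$.

The case $k=1$ shows that CM-monotone implies monotone. What about the converse? For $\Lambda=\mathbb R^d$ the following is known.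

**Known result.** An $\mathbb R^d$-valuation $\phi:\mathcal P(\mathbb R^d)\to\mathbb R$ is monotone if and only if it is CM-monotone.

The problem comes from Katharina Jochemko and Raman Sanyal, "Combinatorial mixed valuations", arXiv:1605.07431 (2016). It conjectures the same for every $\Lambda$ as above: *a $\Lambda$-valuation is monotone if and only if it is CM-monotone.* Is this true? In plain words: if a valuation grows when a polytope grows, must all the alternating sums grow as well? The answer is no, and we can say exactly for which $\Lambda$.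

**Theorem 1.**
(A) If $\Lambda$ is a lattice of rank $\ge3$, there are a monotone $\Lambda$-valuation $\phi$ and nonempty $\Lambda$-polytopes $P\subseteq Q$, $R$ with $\mathrm{CM}\phi(P,R)>\mathrm{CM}\phi(Q,R)$.
(B) If $\Lambda$ is a lattice of rank $\le2$, or a vector space over a subfield of $\mathbb R$, then every monotone $\Lambda$-valuation is CM-monotone.

So the conjecture is false; monotone and CM-monotone are equivalent exactly when $\Lambda$ is not a lattice of rank $\ge3$, and for lattices of rank $\ge 3$ the equivalence already fails at $k=2$.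

## 2. Notation and textbook facts

For a bounded set $X$ put $h_X(u)=\sup_{x\in X}u\cdot x$; the same notation is used for unbounded $X$, with value $\infty$ allowed. For a polytope $X$, $X^u$ is the face where $u$ is maximal. Then $h_{X+Y}=h_X+h_Y$ and $(X+Y)^u=X^u+Y^u$, and for nonempty compact convex sets $K\subseteq L$ if and only if $h_K\le h_L$.

A vector $u\in\mathbb Z^3\setminus0$ is primitive if its coordinates have no common factor. For such $u$ put $\Lambda_u=u^\perp\cap\mathbb Z^3$. Each plane $\{u\cdot x=l\}$, $l\in\mathbb Z$, contains a translate of $\Lambda_u$ as its set of lattice points. We write $\mathrm{ar}$ for area in such planes, normalized so that a fundamental parallelogram of $\Lambda_u$ has area $1$; Euclidean area is $|u|\,\mathrm{ar}$. If $x,y\in\Lambda_u$ and $x\times y=\pm ku$ with $k\ge0$, the parallelogram they span has $\mathrm{ar}=k$. In particular, if $x\times y$ is primitive, then $x,y$ form a basis of $(x\times y)^\perp\cap\mathbb Z^3$. For a segment parallel to a primitive vector $e$, its lattice length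 is its length in units of $e$. The lattice width of a lattice polygon is the minimum of $\max\ell-\min\ell$ over nonzero integral linear functionals $\ell$; thus $\operatorname{conv}(0,2e_1,2e_2)$ has width $2$ and $[0,n]\times[0,1]$ has width $1$.

Put
$$\alpha_u(X)=\mathrm{ar}(X^u)\qquad(u\text{ primitive}).$$

We shall quote the following.

- **McMullen** (Proc. LMS 35 (1977) 113–135; see also Adv. Math. 220 (2009) 303–323): for a $\Lambda$-valuation $\phi$ and nonempty $\Lambda$-polytopes $P_1,\dots,P_k$, $\phi(n_1P_1+\dots+n_kP_k)$ is a polynomial in $n_i\in\mathbb Z_{\ge0}$ of total degree $\le\dim\operatorname{span}_{\mathbb R}\Lambda$.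
- **Ehrhart**, with second coefficient: for a three-dimensional lattice polytope $X\subset\mathbb R^3$, $|jX\cap\mathbb Z^3|=j^3\operatorname{vol}X+\frac{j^2}2\sum_u\alpha_u(X)+O(j)$, summed over primitive $u$.
- **Pick**: a lattice polygon with $I$ interior and $b_0$ boundary lattice points has area $I+\frac{b_0}2-1$.
- **Mixed volumes**: for nonempty lattice polytopes $X,R\subset\mathbb R^3$ and $m\ge0$,
$$\operatorname{vol}(X+mR)=\operatorname{vol}X+m\sum_uh_R(u)\alpha_u(X)+m^2\sum_uh_X(u)\alpha_u(R)+m^3\operatorname{vol}R .$$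
(For a two-dimensional polytope both unit normals of its plane contribute. The factors $|u|$ cancel between the primitive normal and the normalized area.)
- The **Known result** of Section 1, used only for vector spaces.

## 3. Rank at most two, and the coefficient that escapes in rank three

**Rank one by hand.** Let $\Lambda=\mathbb Z$. By (ii) and (iii), $\phi([0,n+1])=\phi([0,n])+\phi([n,n+1])-\phi(\{n\})$, so $\phi([0,n])=\phi(\{0\})+cn$ with $c=\phi([0,1])-\phi(\{0\})$. Monotone means $c\ge0$. Now $\mathrm{CM}\phi([0,n])=cn$ is monotone, $\mathrm{CM}\phi([0,n],[0,m])=c(n+m)-cn-cm=0$, and likewise all alternating sums with $k\ge2$ vanish, since length is additive.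

**Theorem 1(B) for lattices of rank $r\le2$.** The idea is to read off $\mathrm{CM}\phi$ from a polynomial. By McMullen, $q(n_1,\dots,n_k)=\phi(\sum n_iP_i)$ is a polynomial of degree $\le r$, and $\mathrm{CM}\phi(P_1,\dots,P_k)=\sum_I(-1)^{k-|I|}q(1_I)$, where $1_I$ is the indicator vector of $I$. A monomial involving exactly the variables $n_j$, $j\in J$, has value $1$ at $1_I$ if $J\subseteq I$ and $0$ otherwise, and $\sum_{I\supseteq J}(-1)^{k-|I|}$ is $1$ if $J=[k]$ and $0$ otherwise. So $\mathrm{CM}\phi(P_1,\dots,P_k)$ is the sum of the coefficients of the monomials divisible by $n_1\cdots n_k$. It vanishes for $k>r$. For $k=1$ it is $\phi(P_1)-\phi(\{0\})$, which is monotone.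

There remains $k=r=2$, where it is the coefficient $c_{11}(P_1,P_2)$ of $n_1n_2$. Let $P_1\subseteq Q_1$. The terms of $q(1,m)$ not involving the first variable are determined by $q(0,m)=\phi(mP_2)$, so they agree for $P_1$ and $Q_1$. Hence for $m\in\mathbb N$
$$0\le\phi(Q_1+mP_2)-\phi(P_1+mP_2)=m\,\big(c_{11}(Q_1,P_2)-c_{11}(P_1,P_2)\big)+\text{const}.$$
Divide by $m$ and let $m\to\infty$: $c_{11}(P_1,P_2)\le c_{11}(Q_1,P_2)$. By symmetry the second argument can then be enlarged too. $\square$

**Where this stops in rank three.** Take $k=2$, and write $\phi(nP+mR)=\sum_{i+j\le3}c_{ij}n^im^j$. Now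
$$\mathrm{CM}\phi(P,R)=c_{11}+c_{21}+c_{12}.$$
Comparing $\phi(P+mR)\le\phi(Q+mR)$ as $m\to\infty$, the leading term that can differ is $c_{12}m^2$. We learn that $c_{12}$ does not decrease when $P$ grows. If it increases strictly, the limit says nothing about $c_{11}+c_{21}$, which sits at the lower power $m^1$. Below we shall exhibit a monotone valuation where $c_{11}$ really drops: for the function $N_0$ of Section 8 and the triple of Section 5, the degree-three part of the alternating sum rises by $\frac32$ and the degree-two part, $c_{11}$, falls by $\frac12$. The sum still rises. To disprove the conjecture we must tip the balance while keeping monotonicity.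

## 4. Three kinds of $\mathbb Z^3$-valuation

A remark used for all three. If $P,Q$ are nonempty polytopes with $P\cup Q$ convex, then every segment from a point of $P$ to a point of $Q$ meets $P\cap Q$: the segment is connected and covered by two nonempty closed sets. In particular $P\cap Q\neq\emptyset$, so in checking (ii) we may take all four sets nonempty. Every function below is set to $0$ on $\emptyset$.

**Shifted counts $N_M$.** Let $M\subset\mathbb R^3$ be nonempty, bounded, open and convex, and put $N_M(P)=|(P+M)\cap\mathbb Z^3|$. It is monotone and $\mathbb Z^3$-invariant. For (ii), clearly $(P\cup Q)+M=(P+M)\cup(Q+M)$. If $P\cup Q$ is convex and $x=p+m=q+m'$ with $p\in P$, $q\in Q$, $m,m'\in M$, then some $(1-\lambda)p+\lambda q$ lies in $P\cap Q$, and $x=[(1-\lambda)p+\lambda q]+[(1-\lambda)m+\lambda m']\in(P\cap Q)+M$. So $(P\cap Q)+M=(P+M)\cap(Q+M)$, and (ii) follows by counting.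

*Example.* For $M=(0,1)^3$, $[0,j]^3+M=(0,j+1)^3$ contains $j^3$ lattice points, so $N_M([0,j]^3)=j^3$.

**Face valuations.** Let $u\in\mathbb Z^3$ be primitive, and let $\psi$ be a $\mathbb Z^3$-translation-invariant valuation on lattice polytopes lying in lattice planes parallel to $u^\perp$. Then $P\mapsto\psi(P^u)$ is a $\mathbb Z^3$-valuation. To see this, let $P\cup Q$ be convex.

If $h_P(u)=h_Q(u)$, then $(P\cup Q)^u=P^u\cup Q^u$. A segment from $P^u$ to $Q^u$ stays in this face and meets $P\cap Q$, so $h_{P\cap Q}(u)$ is the same number and $(P\cap Q)^u=P^u\cap Q^u\ne\emptyset$. Now use (ii) for $\psi$.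

If $h_P(u)>h_Q(u)$, then $(P\cup Q)^u=P^u$. For $x\in Q^u$ and $p\in P^u$, the points of $(x,p]$ lie above level $h_Q(u)$, hence not in $Q$, hence in $P$. So $x\in P$, as $P$ is closed. Thus $Q^u\subseteq P\cap Q$ and $(P\cap Q)^u=Q^u$. Again (ii) holds.

We use two such $\psi$. One is $\mathrm{ar}$. The other, for $d\in u^\perp$ not parallel to a lattice vector, is
$$\psi_d(S)=\big|\{x\in S\cap\mathbb Z^3:\ x+\eta d\in S\text{ for all small }\eta>0\}\big|.$$
For closed convex $S$ and any $x$, the set $\{\eta\ge0:x+\eta d\in S\}$ is a closed interval (or empty), so $x+\eta d\in S$ either for all small $\eta>0$ or for no small $\eta>0$. In the former case $x\in S$. Hence membership "just after $x$ in direction $d$" respects unions and intersections, and $\psi_d$ is a valuation. Both $\mathrm{ar}$ and $\psi_d$ are monotone under inclusion, and both vanish if $\dim S\le1$; for $\psi_d$ this holds since $d$ is not parallel to a lattice segment. On a parallelogram spanned by a basis $(e,f)$ of $\Lambda_u$ both equal $1$: its only lattice points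 are the vertices, and $d$, having nonzero components along $e$ and $f$, points inward at exactly one of them.

*Example (same definition in the plane).* For $d=(1,\sqrt2)$ the triangle $\operatorname{conv}(0,e_1,e_2)$ has $\psi_d=1$ (the point $0$), for $-d$ it has $\psi_{-d}=0$; its area is $\frac12$.

**Support functions.** By the two cases above, $h_{P\cup Q}(u)$ and $h_{P\cap Q}(u)$ are the maximum and the minimum of $h_P(u),h_Q(u)$, so $P\mapsto h_P(u)$ satisfies (ii). It is monotone, and additive under Minkowski sums, but not translation invariant. A sum $h_P(u_1)+\dots+h_P(u_k)$ with $\sum u_i=0$ is translation invariant.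

## 5. A triangle, a tetrahedron and the five normals they see

Let
$$Q=\operatorname{conv}(0,-e_1,-e_2,-e_3)\ \supset\ P=\operatorname{conv}(-e_1,-e_2,-e_3),\qquad R=\operatorname{conv}(0,r_1,r_2),$$
with $r_1=(1,0,-2)$, $r_2=(0,1,-2)$. In Sections 5–8, $P,Q,R$ are these polytopes. For a function $g$ on polytopes put
$$\Delta g=g(Q+R)-g(P+R)-g(Q)+g(P),\qquad\text{so that}\qquad\Delta\phi=\mathrm{CM}\phi(Q,R)-\mathrm{CM}\phi(P,R).\tag{1}$$
We want a monotone $\phi$ with $\Delta\phi<0$. Define the five vectors
$$o_1=(1,1,0),\quad o_2=(2,0,1),\quad o_3=(0,2,1),\quad a=(2,1,1),\quad b=(1,2,1).$$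

**Step 1: the face areas.** This step finds all primitive $u$ for which $\Delta\alpha_u\ne0$. The result is
$$\Delta\alpha_{o_1}=\Delta\alpha_{o_2}=\Delta\alpha_{o_3}=1,\qquad\Delta\alpha_a=\Delta\alpha_b=-1,\qquad\Delta\alpha_u=0\ \text{otherwise}.\tag{2}$$

If $0\notin Q^u$, then $Q^u=P^u$ and $\Delta\alpha_u=0$. So let $0\in Q^u$, that is, $u\ge0$ coordinatewise. With $m(K)=\mathrm{ar}(K+R^u)-\mathrm{ar}(K)-\mathrm{ar}(R^u)$ we have $\Delta\alpha_u=m(Q^u)-m(P^u)$, and $m(K)=0$ if $K$ or $R^u$ is a point. The values of $u$ on $0,r_1,r_2$ are $0$, $u_1-2u_3$, $u_2-2u_3$. So $R^u$ is not a point iff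

- (i) $u_1=u_2\ge2u_3$, or
- (ii) $u_1=2u_3\ge u_2$, or
- (iii) $u_2=2u_3\ge u_1$.

The face $Q^u=\operatorname{conv}(\{0\}\cup\{-e_i:u_i=0\})$ is not a point iff some $u_i=0$. In (i), $u_1=u_2=0$ would force $u=0$, so $u_3=0$ and $u=o_1$. In (ii), $u_1=0$ or $u_3=0$ would force $u=0$, so $u_2=0$ and $u=o_2$. In (iii), similarly $u=o_3$. The pairs $(Q^u,R^u)$ are $([0,-e_3],[r_1,r_2])$, $([0,-e_2],[0,r_1])$, $([0,-e_1],[0,r_2])$. The cross products are
$$e_3\times(r_2-r_1)=(-1,-1,0),\quad e_2\times r_1=(-2,0,-1),\quad e_1\times r_2=(0,2,1),$$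
that is, $\pm u$. So the sum is a parallelogram of normalized area $1$, the two segments have area $0$, and $m(Q^u)=1$.

The face $P^u=\operatorname{conv}\{-e_i:u_i\text{ minimal}\}$ is not a point iff $\min u_i$ is attained at least twice. In (i) the minimum is attained only at $u_3$ (if $u_3>0$ then $u_1=u_2\geq 2u_3>u_3$; if $u_3=0$ then $u_1=u_2>0$). In (ii), $u_3>0$ and $u_1=2u_3>u_3$, so we need $u_2=u_3$, and $u=a$. In (iii) likewise $u=b$. For $u=a$: $P^a=[-e_2,-e_3]$, $R^a=[0,r_1]$, and $(0,1,-1)\times(1,0,-2)=(-2,-1,-1)=-a$, so $m(P^a)=1$. Swapping coordinates $1,2$ preserves $P,Q,R$ and exchanges $a,b$, so $m(P^b)=1$. Since $Q^a=Q^b=\{0\}$ and $P^{o_i}$ is a point for each $i$, (2) follows.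

**Step 2: the volume.** This step shows $\Delta\operatorname{vol}=\frac32$. The triangle $R$ has $\mathrm{ar}(R)=\frac12$ in the plane with primitive normal $r_1\times r_2=(2,2,1)$. In the mixed volume formula the $m^2$-term of $\operatorname{vol}(X+mR)$ is $\frac12$ times the width of $X$ along $(2,2,1)$. For $Q$ the values are $0,-2,-2,-1$, giving $1$; for $P$ they are $-2,-2,-1$, giving $\frac12$. The $m$-term is $\sum_uh_R(u)\alpha_u(X)$. For $Q$ the normals are $e_1,e_2,e_3,-(1,1,1)$ with areas $\frac12$, and $h_R$ is $1,1,0,1$ there, giving $\frac32$. For $P$ the normals are $\pm(1,1,1)$ with area $\frac12$, and $h_R$ is $0,1$, giving $\frac12$. Since $\operatorname{vol}R=\operatorname{vol}P=0$,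
$$\operatorname{vol}(Q+R)-\operatorname{vol}Q=\tfrac32+1=\tfrac52,\qquad\operatorname{vol}(P+R)=\tfrac12+\tfrac12=1,\qquad\Delta\operatorname{vol}=\tfrac32 .$$

## 6. The second coefficient of a shifted count

To evaluate $\Delta N_M$ we need the degree-two part of $N_M$. It involves the ceilings of $h_M$, and this is what makes the shifts useful.

**Lemma 2.** Let $M$ be nonempty, bounded, open, convex, and $X\subset\mathbb R^3$ a nonempty lattice polytope. As $j\to\infty$,
$$N_M(jX)=j^3\operatorname{vol}X+j^2\sum_u\big(\lceil h_M(u)\rceil-\tfrac12\big)\alpha_u(X)+O(j),$$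
summed over primitive $u$ (finitely many nonzero terms).

*Example.* $M=(0,1)^3$, $X=[0,1]^3$: the factor is $1-\frac12$ at the three $e_i$ and $0-\frac12$ at the three $-e_i$. The sum is $0$, in agreement with $N_M(jX)=j^3$.

*Proof.* Let $M\subset B_\rho$, the closed ball of radius $\rho>0$ about $0$.

**Step 1: $\dim X\le1$.** Both sides are $O(j)$, since $jX+M$ lies within $\rho$ of a segment of length $O(j)$ and all volume and area terms vanish.

**Step 2: $\dim X=2$, by slicing.** After a lattice translation $X\subset u^\perp$ with $u$ primitive. As $M$ is open and convex, $u$ takes on $M$ exactly the values in the open interval $(-h_M(-u),h_M(u))$, and this contains $\lceil h_M(u)\rceil+\lceil h_M(-u)\rceil-1$ integers. For each such $l$ the slice $\{u\cdot x=l\}$ of $jX+M$ is $jX+\{m\in M:u\cdot m=l\}$. It contains a translate of $jX$ and lies in a bounded neighborhood of one, so it has $j^2\mathrm{ar}(X)+O(j)$ lattice points. Since $X^u=X^{-u}=X$ and every other face $X^{u'}$ has dimension $\le1$, the total $(\lceil h_M(u)\rceil-\frac12+\lceil h_M(-u)\rceil-\frac12)\,j^2\mathrm{ar}(X)+O(j)$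 is what is claimed.

**Step 3: $\dim X=3$, reduction.** By Ehrhart's theorem it suffices to show
$$N_M(jX)-|jX\cap\mathbb Z^3|=j^2\sum_u\big(\lceil h_M(u)\rceil-1\big)\alpha_u(X)+O(j).\tag{3}$$
The left side only sees points near the boundary. We show that near a facet, away from edges, $jX$ looks like a half-space.

**Step 4: a distance estimate.** This step says that a point of a facet far from the facet's boundary is far from all other facet planes. There is $c>0$ such that for every $j\ge1$, every facet $jF$ of $jX$, every other facet plane $E'$ of $jX$ and every $y\in jF$,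
$$\operatorname{dist}(y,E')\ge c\operatorname{dist}(y,\operatorname{relbd}jF).$$
By scaling let $j=1$. As $E'$ supports $X$, $g=\operatorname{dist}(\cdot,E')$ is affine and nonnegative on $F$. Its zero set on $F$ is a face $F_0$ of $F$, possibly empty, and $F_0\ne F$, so $F_0\subseteq\operatorname{relbd}F$. Let $\gamma>0$ be the minimum of $g$ over the vertices of $F$ not in $F_0$. Write $y=\sum\mu_vv$ as a convex combination of vertices of $F$ and $\mu=\sum_{v\notin F_0}\mu_v$; then $g(y)\ge\gamma\mu$. If $F_0\ne\emptyset$, replacing each $v\notin F_0$ by a fixed point of $F_0$ moves $y$ into $F_0$ by at most $\mu\operatorname{diam}F$, so $\operatorname{dist}(y,\operatorname{relbd}F)\le\mu\operatorname{diam}F$. If $F_0=\emptyset$, then $\mu=1$ and $\operatorname{dist}(y,\operatorname{relbd}F)\le\operatorname{diam}F$. In both cases $g(y)\ge\frac{\gamma}{\operatorname{diam}F}\operatorname{dist}(y,\operatorname{relbd}F)$. Take for $c$ the smallest of these finitely many constants.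

**Step 5: local structure.** Here we decide membership of a lattice point near a facet. Put $\kappa=\rho+2\rho/c$. Only $O(j)$ lattice points lie within $\kappa$ of the union of the edges of $jX$; call the others *regular*. Let $x$ be regular and $y\in jF$ with $|x-y|\le\rho$. Since $\operatorname{relbd}jF$ consists of edges, $\operatorname{dist}(y,\operatorname{relbd}jF)>\kappa-\rho=2\rho/c$, so all other facet planes have distance $>2\rho$ from $y$. Their inequalities hold at $y$, hence strictly in the closed ball $\beta$ of radius $2\rho$ about $y$. So in $\beta$ the polytope $jX$ coincides with $\{z:u\cdot z\le jh_X(u)\}$, where $u$ is the primitive outer normal of $F$. Both $x$ and $x-M$ lie in $\beta$. With $l=u\cdot x-jh_X(u)\in\mathbb Z$,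
$$x\in jX\iff l\le0,\qquad x\in jX+M\iff(\exists m\in M:u\cdot m\ge l)\iff l<h_M(u),$$
where the last step uses that $M$ is open. Further, the orthogonal projection $\bar x$ of $x$ to the plane of $jF$ satisfies $|x-\bar x|\le|x-y|\le\rho$, so $\bar x\in\beta$ and $\bar x\in\partial(jX)$. Inside $\beta$ the boundary $\partial(jX)$ lies in the plane of $jF$, so in $jF$, and in no other facet. Points of $\partial(jX)$ outside $\beta$ are farther than $\rho$ from $x$. Hence $\bar x$ is the unique nearest point to $x$ in $\partial(jX)$; it lies in $jF$ and in no other facet.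

**Step 6: counting.** If $\operatorname{dist}(x,\partial(jX))>\rho$, then $x+B_\rho$, which contains $x-M$, is inside $jX$ or disjoint from it, so $x\in jX+M\iff x\in jX$ and $x$ contributes nothing to (3). For a facet $F$ with normal $u$ and an integer $l$ with $|l|\le\rho|u|$ let $\Sigma_{F,l}$ be the set of lattice points $x$ with $u\cdot x-jh_X(u)=l$ whose orthogonal projection to the plane of $jF$ lies in $jF$. These are the lattice points of a translate of $jF$ in a lattice plane, so $|\Sigma_{F,l}|=j^2\alpha_u(X)+O(j)$. Every point of $\Sigma_{F,l}$ has distance $\le\rho$ from $\partial(jX)$. Conversely, every regular $x$ with $\operatorname{dist}(x,\partial(jX))\le\rho$ lies in exactly one $\Sigma_{F,l}$: it lies in one by Step 5, and if it lies in $\Sigma_{F,l}$ and $\Sigma_{F',l'}$, both projections are the unique nearest boundary point, which lies in only one facet, so $F=F'$, and $l=l'$. Neglecting the $O(j)$ nonregular points, the left side of (3) is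
$$\sum_F\sum_{|l|\le\rho|u|}\big([l<h_M(u)]-[l\le0]\big)\big(j^2\alpha_u(X)+O(j)\big)+O(j),$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. As $|h_M(u)|\le\rho|u|$, the bracket difference vanishes for $|l|>\rho|u|$, and its sum over all $l\in\mathbb Z$ is $\lceil h_M(u)\rceil-1$. This is (3). $\square$

**Consequence for the triple.** By McMullen, $q(n,m)=N_M(nP+mR)$ is a polynomial of degree $\le3$. Lemma 2 applied to $j(nP+mR)$ shows that its homogeneous parts of degree $3$ and $2$ are $\operatorname{vol}(nP+mR)$ and $\sum_u(\lceil h_M(u)\rceil-\frac12)\alpha_u(nP+mR)$. In $q(1,1)-q(1,0)-q(0,1)+q(0,0)$ the constant and linear parts cancel. The same holds for $Q$. Subtracting,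
$$\Delta N_M=\Delta\operatorname{vol}+\sum_u\big(\lceil h_M(u)\rceil-\tfrac12\big)\Delta\alpha_u .\tag{4}$$
Inserting (2) and $\Delta\operatorname{vol}=\frac32$, the halves contribute $\frac32-\frac32+1=1$:
$$\Delta N_M=1+\sum_{i=1}^3\lceil h_M(o_i)\rceil-\lceil h_M(a)\rceil-\lceil h_M(b)\rceil .\tag{5}$$

## 7. Shifted counts alone cannot win; a budget of two

**A first attempt.** The $N_M$ are monotone, and by (5) they have a negative contribution at $a$ and $b$. Is there an $M$ with $\Delta N_M<0$? No. One checks that $a=\frac12o_1+\frac34o_2+\frac14o_3$ and $b=\frac12o_1+\frac14o_2+\frac34o_3$, and $h_M$ is sublinear, so $h_M(a)+h_M(b)\le\sum h_M(o_i)$. Since $\lceil x\rceil<x+1$,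
$$\lceil h_M(a)\rceil+\lceil h_M(b)\rceil<\sum_i\lceil h_M(o_i)\rceil+2 .$$
These are integers, so the left side is at most $\sum_i\lceil h_M(o_i)\rceil+1$, and $\Delta N_M\ge0$. Value $0$ can occur, as we shall see.

**A second attempt.** The face areas have the sign we want: $\Delta\alpha_a=\Delta\alpha_b=-1$. But $\alpha_a$ is not monotone. If a new vertex $v$ is placed beyond the face $P^a$ of a polytope $P$, the new face is the single point $v$, and the whole area of $P^a$, which can be as large as we like, is lost.

**Combining them.** Take $\alpha_a+\alpha_b$, or some other face valuations $\zeta_a+\zeta_b$ with $\Delta\zeta_a=\Delta\zeta_b=-1$, and add monotone terms whose growth pays for the loss. What may each term cost? A term $cN_M$ with $\Delta N_M=1$ costs $c$, so the total of such coefficients must stay below $2$. But a term with $\Delta=0$ is free and may have any positive coefficient. Two kinds of free terms are at hand: the translation-invariant sums of support functions, which are Minkowski additive, and the $N_M$ with $\Delta N_M=0$.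 We shall use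

- $N_0$, with $\Delta N_0=1$ and coefficient $\frac74<2$,
- $N_t,N_{t'}$, with $\Delta=0$, to pay for wide faces,
- $\omega$, a sum of support functions, to pay for every bounded loss.

The work is then in one inequality: the loss from faces of lattice width $1$ is at most $\frac74$ times the growth of $N_0$, plus a constant.

## 8. The cone $\sigma$, the simplex $H$, and the valuation $\phi$

To get $\Delta N_0=1$ from (5) we want $h_M=0$ at all five vectors, so we take for $M$ the interior of a simplex with a vertex at $0$ whose normal cone there is spanned by the $o_i$. Let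
$$\sigma=\operatorname{cone}(o_1,o_2,o_3),\quad g_1=(-1,-1,2),\ g_2=(-1,1,-2),\ g_3=(1,-1,-2),$$
$$H=\operatorname{conv}(0,g_1,g_2,g_3),\qquad C=\operatorname{cone}(g_1,g_2,g_3).$$
For $r=\sum x_io_i$ we have $r_1=x_1+2x_2$, $r_2=x_1+2x_3$, $r_3=x_2+x_3$, hence $r\cdot g_1=-2x_1$, $r\cdot g_2=-4x_2$, $r\cdot g_3=-4x_3$, that is,
$$x_1=\tfrac{r_1+r_2-2r_3}2,\quad x_2=\tfrac{r_1-r_2+2r_3}4,\quad x_3=\tfrac{-r_1+r_2+2r_3}4 .\tag{6}$$
So $a$ has $o$-coordinates $(\frac12,\frac34,\frac14)$ and $b$ has $(\frac12,\frac14,\frac34)$. We record four facts.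

- **(F1)** $h_H(r)=\max(0,-2x_1,-4x_2,-4x_3)\ge0$, with equality $h_H(r)=0$ iff $r\in\sigma$. The cone $\sigma$ is pointed and $a,b\in\operatorname{int}\sigma$.
- **(F2)** $\sup_Cr=0$ if $r\in\sigma$, and $=\infty$ otherwise.
- **(F3)** If $c\in\operatorname{int}C$ and $u\cdot c>-1$ for $u=a$ or $u=b$, then $c\in\operatorname{int}H$. Indeed $c=\sum\lambda_ig_i$ with all $\lambda_i>0$; since $a\cdot g_i=-1,-3,-1$ and $b\cdot g_i=-1,-1,-3$, we get $\sum\lambda_i\le-u\cdot c<1$.
- **(F4)** Swapping coordinates $1,2$ fixes $o_1,g_1,\sigma,H,C$ and exchanges $o_2\leftrightarrow o_3$, $g_2\leftrightarrow g_3$, $a\leftrightarrow b$, and below $t\leftrightarrow t'$, $d_a\leftrightarrow d_b$.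

Let $t=(\frac14,-\frac14,\frac12)$ and $t'=(-\frac14,\frac14,\frac12)$. Then
$$t\cdot(o_1,o_2,o_3,a,b)=(0,1,0,\tfrac34,\tfrac14),\qquad t'\cdot(o_1,o_2,o_3,a,b)=(0,0,1,\tfrac14,\tfrac34).$$
Put $N_0=N_{\operatorname{int}H}$, $N_t=N_{t+\operatorname{int}H}$, $N_{t'}=N_{t'+\operatorname{int}H}$.

Let $d_a=(-\sqrt2,-1,2\sqrt2+1)$ and $d_b=(-1,-\sqrt2,2\sqrt2+1)$. Then $a\cdot d_a=0=b\cdot d_b$; neither vector is parallel to a lattice vector, as $\sqrt2$ is irrational; and $b\cdot d_a=a\cdot d_b=\sqrt2-1>0$. For $u\in\{a,b\}$ put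
$$\zeta_u(P)=\tfrac12\,\mathrm{ar}(P^u)+\tfrac12\,\psi_{d_u}(P^u),\qquad\omega(P)=h_P(a)+h_P(b)+h_P(-a-b).$$
The function $\omega$ is translation invariant, Minkowski additive, monotone, and integer-valued on nonempty lattice polytopes. Finally,
$$\phi=\tfrac74N_0+\zeta_a+\zeta_b+192\,(N_t+N_{t'})+20000\,\omega .\tag{7}$$
By Section 4, $\phi$ is a $\mathbb Z^3$-valuation.

**Proposition 3.** $\mathrm{CM}\phi(Q,R)-\mathrm{CM}\phi(P,R)=-\frac14$ for $P,Q,R$ as in Section 5.

*Proof.* On $\sigma$ the support functions of the three shifts are $0$, $t\cdot u$, $t'\cdot u$. By (5), $\Delta N_0=1$ and $\Delta N_t=1+(0+1+0)-1-1=0$; likewise $\Delta N_{t'}=0$. (For $N_0$, formula (4) splits as $\frac32$ from the volume and $-\frac12\cdot3+\frac12\cdot2=-\frac12$ from degree two, as announced in Section 3.)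

Next, $(Q+R)^a=\{0\}+[0,r_1]$, $Q^a=\{0\}$ and $P^a=[-e_2,-e_3]$ have dimension $\le1$, so $\zeta_a$ vanishes on $Q+R$, $Q$, $P$. The face $(P+R)^a$ is a parallelogram spanned by a basis of $\Lambda_a$ (Section 5), so $\zeta_a(P+R)=\frac12+\frac12=1$. Hence $\Delta\zeta_a=-1$, and $\Delta\zeta_b=-1$ by (F4). By additivity $\Delta\omega=0$. Altogether $\Delta\phi=\frac74-1-1=-\frac14$. $\square$

It remains to prove that $\phi$ is monotone, and from here on $P,Q$ denote arbitrary polytopes again.

## 9. Adding one vertex: losses and gains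

**Proposition 4.** $\phi$ is monotone.

If $P\subseteq Q$, adding the vertices of $Q$ to $P$ one at a time gives a chain of lattice polytopes from $P$ to $Q$. So it suffices to show $\phi(P)\le\phi(Q)$ for nonempty $P$ and $Q=\operatorname{conv}(P\cup\{v\})$, $v\in\mathbb Z^3$. Fix such $P,Q,v$ and let
$$V=\{u\in\{a,b\}:u\cdot v>h_P(u)\}.$$
If $u\in\{a,b\}\setminus V$, then $h_Q(u)=h_P(u)$, $P^u\subseteq Q^u$ and $\zeta_u(P)\le\zeta_u(Q)$. If $u\in V$, then $Q^u=\{v\}$, $\zeta_u(Q)=0$, and the loss is $\lambda_u:=\zeta_u(P)$. All other terms of $\phi$ are monotone. If $V=\emptyset$ we are done. If $V\neq\emptyset$, then $\omega(Q)-\omega(P)\ge1$, because $u\cdot v-h_P(u)$ is a positive integer for $u\in V$.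

For $u\in V$ let $S_u=P^u$. If $\dim S_u\le1$, then $\lambda_u=0$. Otherwise the lattice width of $S_u$ with respect to $\Lambda_u$ is a positive integer. We show two estimates.

- **(W2)** If $a\in V$ and $S_a$ is two-dimensional of width $\ge2$, then $\lambda_a\le192\,(N_t(Q)-N_t(P))+6145$. Likewise for $b$ with $N_{t'}$.
- **(W1)** $\sum\lambda_u\le\frac74(N_0(Q)-N_0(P))+\frac{25}4$, summed over $u\in V$ with $S_u$ two-dimensional of width $1$.

Since $2\cdot6145+\frac{25}4<20000\le20000(\omega(Q)-\omega(P))$, they give $\phi(P)\le\phi(Q)$.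

## 10. Faces of width at least two

Here a shrunken copy of the face fits into a lattice plane just beyond $P+t+\operatorname{int}H$, and it must contain many lattice points because the face is wide in every direction.

**Lemma 5.** Let $S\subset\mathbb R^2$ be a lattice polygon of lattice width $W\ge2$. Every translate of $\frac58S$ contains at least $\frac1{128}\operatorname{area}(S)-32$ points of $\mathbb Z^2$.

*Proof.* Choose a lattice basis in which $S$ has $y$-width $W$. Let $K$ be a translate of $\frac58S$ with $y$-range $[y_0,y_0+Y]$, $Y=\frac58W\ge\frac54$. Let $l(y)$ be the length of its horizontal slices, a concave function, with maximum $l^*$. The interval $[y_0+\frac Y{10},y_0+\frac{9Y}{10}]$ has length $\frac45Y\ge1$, so it contains at least $\lfloor\frac45Y\rfloor\ge\frac25Y$ integers. On it $l\ge l^*/10$ by concavity, so each integral slice there contains at least $l^*/10-1$ lattice points.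

If $l^*\ge20$, then $l^*/10-1\ge l^*/20$, and the total is at least $\frac25Y\cdot\frac{l^*}{20}=\frac{Yl^*}{50}\ge\frac1{50}\operatorname{area}K=\frac1{50}\cdot\frac{25}{64}\operatorname{area}S=\frac1{128}\operatorname{area}S$.

If $l^*<20$, the horizontal slices of $S$ have length $<32$. Let $p,q\in S$ have minimal and maximal $y$. After an integral shear $(x,y)\mapsto(x+ky,y)$ we have $|p_x-q_x|\le W/2$, since $p_y-q_y=-W$. Each point of $S$ is within horizontal distance $32$ of $[p,q]$, so the $x$-width of $S$ is $\le W/2+64$. By minimality of $W$, $W\le W/2+64$, so $W\le128$. Then $\operatorname{area}S\le32\cdot128=4096$, and the asserted bound is $\le0$. $\square$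

**Proof of (W2).** Let $S=S_a$ have width $\ge2$, $h=h_P(a)$, $\tau=a\cdot v-h\ge1$, $M_t=t+\operatorname{int}H$. As $a\cdot t=\frac34$ and $a\cdot g_i=-1,-3,-1$, the values of $a$ on $M_t$ form the open interval $(\frac34-3,\frac34)$. Choose $m\in M_t$ with $a\cdot m=\frac58$, and put $s=\frac3{8\tau}\le\frac38$. The set $(1-s)S+sv+m$ lies in $Q+M_t$, in the plane $a\cdot x=h+s\tau+\frac58=h+\frac38+\frac58=h+1$, and it contains a translate of $\frac58S$ since $1-s\ge\frac58$. That plane misses $P+M_t$, where $a\cdot x<h+\frac34$. Its lattice points form a translate of $\Lambda_a$. By Lemma 5, $N_t(Q)-N_t(P)\ge\frac1{128}\mathrm{ar}(S)-32$.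

By Pick, with $I$ and $b_0$ as there, $\frac{b_0}2=\mathrm{ar}(S)-I+1\le\mathrm{ar}(S)+1$, so $|S\cap\mathbb Z^3|=I+b_0=\mathrm{ar}(S)+\frac{b_0}2+1\le2\,\mathrm{ar}(S)+2$. Hence
$$\lambda_a\le\tfrac12\mathrm{ar}(S)+\tfrac12\big(2\,\mathrm{ar}(S)+2\big)=\tfrac32\mathrm{ar}(S)+1\le192\,\big(N_t(Q)-N_t(P)+32\big)+1 ,$$
and $192\cdot32+1=6145$. The case of $b$ follows by (F4). $\square$

For a face of width $1$ this breaks down: a translate of $\frac58S$ then has width $\frac58<1$ and may lie strictly between two neighboring lattice lines, containing no lattice point at all. For such faces we look inside the plane of the face itself.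

## 11. One face of width one

Call $x\in\mathbb Z^3$ **new** if $x\in(Q+\operatorname{int}H)\setminus(P+\operatorname{int}H)$. Then $N_0(Q)-N_0(P)$ is the number of new points. For $u\in\{a,b\}$ let $E_u=\{x:u\cdot x=h_P(u)\}$. Since $h_H(u)=0$, we have $u\cdot x<h_P(u)$ on the open set $P+\operatorname{int}H$, so $E_u$ misses it. Hence *every lattice point of $E_u\cap(Q+\operatorname{int}H)$ is new.*

**(SP) Separation principle.** Let $D$ be a polytope, $x\in D$, $x\notin D+\operatorname{int}H$. Then there is $r\in\sigma\setminus0$ with $r\cdot y\le r\cdot x$ for all $y\in D$. Indeed $D+\operatorname{int}H$ is open and convex, so there is $r\ne0$ with $r\cdot x\ge h_D(r)+h_H(r)$. As $r\cdot x\le h_D(r)$ and $h_H\ge0$, we get $h_H(r)=0$, so $r\in\sigma$ by (F1), and $r\cdot x\ge h_D(r)$.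

**Coordinates for the face.** Let $u\in V$ with $S=S_u$ two-dimensional of width $1$, and $\tau=u\cdot v-h_P(u)\ge1$. A functional realizing the width gives a basis $(e,f)$ of $\Lambda_u$ and $x_0\in\mathbb Z^3$ such that $S$ lies between the lines $\ell_0=x_0+\mathbb Re$ and $\ell_1=\ell_0+f$ of $E_u$. The vertices of $S$ lie on these two lines, so $S=\operatorname{conv}(T_0\cup T_1)$, where $T_i=S\cap\ell_i$ is a nonempty lattice segment or a point, of lattice length $L_i$. Replacing $f$ by $-f$, either of the two lines may be chosen as $\ell_0$. Complete to a basis $(e,f,z)$ of $\mathbb Z^3$ with $u\cdot z=1$, and let $w\in\mathbb Z^3$ satisfy $w\cdot e=0$, $w\cdot f=1$, $w\cdot z=0$. Then $w$ and $u$ belong to the dual basis, and $(w,u)$ is a basis of $e^\perp\cap\mathbb Z^3$. Put $p=w\cdot(v-x_0)\in\mathbb Z$. For $r=\xi w+\gamma u\in e^\perp$,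
$$r\cdot f=\xi,\qquad r\cdot(v-x_0)=\xi p+\gamma\tau .$$
Let $\gamma_\pm=\min\{\gamma:\pm w+\gamma u\in\sigma\}$. The minimum exists: $u\in\operatorname{int}\sigma$ makes the set nonempty and closed upward, and if it contained arbitrarily negative $\gamma$, dividing by $|\gamma|$ would give $-u\in\sigma$, contradicting pointedness. By scaling,
$$\xi w+\gamma u\in\sigma\iff\gamma\ge\xi\gamma_+\ (\text{if }\xi\ge0),\qquad\gamma\ge|\xi|\gamma_-\ (\text{if }\xi\le0).\tag{8}$$
Moreover $\gamma_++\gamma_->0$: the sum of $w+\gamma_+u$ and $-w+\gamma_-u$ is $(\gamma_++\gamma_-)u\in\sigma$, so it is $\ge0$; were it $0$, these vectors would be nonzero negatives of each other in $\sigma$.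

Call $T_0$ **bad** if $p\ge\tau\gamma_-$, and **good** otherwise. Put $Y=p+\tau\gamma_+$. Replacing $z$ by $z-kf$ ($k\in\mathbb Z$) replaces $w$ by $w+ku$ and $(\gamma_+,\gamma_-,p)$ by $(\gamma_+-k,\gamma_-+k,p+k\tau)$. So $Y$, $p-\tau\gamma_-$ (hence badness), $\gamma_++\gamma_-$ and $w\cdot d_u$ do not depend on this choice.

**Claim 1.** (a) If $T_0$ is good, then $\ell_0$ has at least $L_0-1$ new points. (b) If $Y>1$, then $\ell_1$ has at least $L_1-1$ new points.

*Proof.* This says that under the stated conditions the interior lattice points of $T_0$, or of $T_1$, are all new.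

(a) Let $L_0\ge2$, and let $x$ be one of the $L_0-1$ lattice points of $\operatorname{relint}T_0$. If $x$ is not new, then $x\notin Q+\operatorname{int}H$. Apply (SP) with $D=\operatorname{conv}(S\cup\{v\})\subseteq Q$. As $r$ is maximal over $D$ at an interior point of the segment $T_0$, $r\cdot e=0$ and $r=\xi w+\gamma u\in\sigma\setminus0$. Comparing with $T_1$ gives $\xi\le0$; comparing with $v$ gives $\xi p+\gamma\tau\le0$. If $\xi=0$, then $\gamma>0$ by (8) and $r\ne0$, a contradiction. If $\xi<0$, then $|\xi|p\ge\gamma\tau\ge|\xi|\gamma_-\tau$, so $T_0$ is bad, a contradiction.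

(b) Let $L_1\ge2$ and let $x\in\operatorname{relint}T_1$ be a lattice point that is not new. Now $T_0$ gives $\xi\ge0$, and since $w\cdot(v-x)=p-1$, $v$ gives $\xi(p-1)+\gamma\tau\le0$. Again $\xi=0$ is impossible, and for $\xi>0$, $\gamma\ge\xi\gamma_+$ yields $p-1+\tau\gamma_+\le0$, contradicting $Y>1$. $\square$

**Claim 2.** $\gamma_++\gamma_-\ge\frac43$. If $T_0$ is bad, then $Y\ge2$, except possibly in the **exceptional case** $\tau=1$ and $w\equiv(0,1,0)\bmod a$ (for $u=a$), resp. $w\equiv(1,0,0)\bmod b$ (for $u=b$), where still $Y\ge\frac43$.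

*Proof.* We compute $\gamma_\pm$ explicitly. By (F4) let $u=a$. The third coordinate of $a$ is $1$, so replacing $w$ by some $w+ka$ we may assume $w=(i,j,0)$, and $\gcd(i,j)=1$ because $w$ belongs to a basis of $e^\perp\cap\mathbb Z^3$. By (6), $w+\gamma a=(i+2\gamma,j+\gamma,\gamma)\in\sigma$ iff
$$i+j+\gamma\ge0,\qquad i-j+3\gamma\ge0,\qquad-(i-j)+\gamma\ge0 .$$
With $\mu=i+j$, $\delta=i-j$, which have the same parity,
$$\gamma_+=\max(-\mu,-\tfrac\delta3,\delta),\qquad\gamma_-=\max(\mu,\tfrac\delta3,-\delta).$$
If $\delta=0$, then $i=j=\pm1$, $\mu=\pm2$ and $\{\gamma_+,\gamma_-\}=\{0,2\}$. If $\delta\ne0$, the last two entries of the maxima give $\gamma_++\gamma_-\ge\frac43|\delta|\ge\frac43$.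

Let $T_0$ be bad. As $p$ is an integer, $p\ge\lceil\tau\gamma_-\rceil$ and $Y\ge\lceil\tau\gamma_-\rceil+\tau\gamma_+$. For $\tau\ge2$ this is $\ge2\cdot\frac43=\frac83$. For $\tau=1$ it is $X:=\lceil\gamma_-\rceil+\gamma_+$.

- $\delta=0$: $X=2$.
- $\delta\ge1$: $\gamma_+\ge1$ and $\gamma_->0$, so $\lceil\gamma_-\rceil\ge1$ and $X\ge2$.
- $\delta\le-2$: $\gamma_-\ge2$ and $\gamma_+>0$, so $X>2$.
- $\delta=-1$, $\mu$ odd: if $\mu\ge3$, then $\gamma_-\ge3$, $\gamma_+>0$ and $X>2$. If $\mu\le-1$, then $\gamma_-\ge1$, $\gamma_+\ge1$ and $X\ge2$. If $\mu=1$, then $(i,j)=(0,1)$, $\gamma_-=1$, $\gamma_+=\frac13$ and $X=\frac43$. $\square$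

**Claim 3.** If $T_0$ is bad, then $\ell_1$ contains at least $(1-\frac1Y)L_0-1$ new points.

*Proof.* The purpose is to move a shrunken copy of $T_0$ onto the opposite line $\ell_1$ by an element of $\operatorname{int}H$. Badness and Claim 2 give $Y\ge\tau(\gamma_-+\gamma_+)\ge\frac43\tau>1$. Let $s\in(\frac1Y,1)$ be close to $\frac1Y$.

First, the line $f-s(v-x_0)+\mathbb Re$ meets $\operatorname{int}C$. Otherwise separate the two convex sets by some $r\ne0$ that is at least as large on the line as on $C$. Then $r$ is bounded below on the line, so $r\cdot e=0$, and $\sup_Cr<\infty$, so $r\in\sigma$ and $\sup_Cr=0$ by (F2). So $r=\xi w+\gamma u\in\sigma\setminus0$ with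
$$r\cdot\big(f-s(v-x_0)\big)=\xi(1-sp)-s\gamma\tau\ge0 .$$
If $\xi=0$, then $\gamma>0$, a contradiction. Otherwise scale to $\xi=\pm1$. For $\xi=1$, $\gamma\ge\gamma_+$ and the left side is $\le1-sY<0$. For $\xi=-1$, $\gamma\ge\gamma_-$ and it is $\le-1+s(p-\tau\gamma_-)$. Since $p-\tau\gamma_-=Y-\tau(\gamma_++\gamma_-)<Y$, this is $<0$ for $s$ near $\frac1Y$. Both cases are contradictions.

Let $c\in\operatorname{int}C$ lie on the line. Then $u\cdot c=-s\tau$. Since $\tau/Y\le\frac34$, we have $s\tau<1$ for $s$ near $\frac1Y$, so $c\in\operatorname{int}H$ by (F3). Hence $(1-s)T_0+sv+c\subset Q+\operatorname{int}H$. This is a segment of lattice length $(1-s)L_0$, and it lies on $(1-s)x_0+sv+f-s(v-x_0)+\mathbb Re=x_0+f+\mathbb Re=\ell_1\subset E_u$. It contains at least $(1-s)L_0-1$ lattice points, all of them new. Let $s\downarrow\frac1Y$. $\square$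

**The loss.** We have $\mathrm{ar}(S)=\frac{L_0+L_1}2$, and all lattice points of $S$ lie on $\ell_0\cup\ell_1$. Since $d_u\in u^\perp$ is not parallel to $e$, $w\cdot d_u\neq0$. If $w\cdot d_u>0$, moving along $d_u$ from $\ell_1$ leaves $S$, so the points counted by $\psi_{d_u}(S)$ lie on $\ell_0$, and there are at most $L_0+1$ of them; if $w\cdot d_u<0$ they lie on $\ell_1$. So
$$\lambda_u\le\theta L_0+(1-\theta)L_1+\tfrac12,\qquad\theta=\tfrac34\text{ if }w\cdot d_u>0,\quad\theta=\tfrac14\text{ if }w\cdot d_u<0 .\tag{9}$$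

**Claim 4.** There is a line $\ell^u\in\{\ell_0,\ell_1\}$ such that, with $n_u$ the number of new points on it, $\lambda_u\le\frac74n_u+\frac94$.

*Proof.* Label so that $L_0\ge L_1$. We find $m$ with $n_u\ge m-1$ and $\theta L_0+(1-\theta)L_1\le\frac74m$. By (9) this suffices, as then $\lambda_u\le\frac74(n_u+1)+\frac12$.

If $T_0$ is good, take $\ell^u=\ell_0$ and $m=L_0$, by Claim 1(a).

If $T_0$ is bad, take $\ell^u=\ell_1$. By Claim 2, $Y>1$, so by Claims 1(b) and 3 we may take $m=\max(L_1,(1-\frac1Y)L_0)$.

In the non-exceptional case $Y\ge2$, so $L_0\le2m$, $L_1\le m$, and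
$$\theta L_0+(1-\theta)L_1\le\tfrac34L_0+\tfrac14L_1\le\tfrac32m+\tfrac14m=\tfrac74m .$$

In the exceptional case $Y\ge\frac43$, so $L_0\le4m$. Here $w\cdot d_a=(0,1,0)\cdot d_a=-1<0$, resp. $w\cdot d_b=(1,0,0)\cdot d_b=-1<0$, so $\theta=\frac14$ and $\frac14L_0+\frac34L_1\le m+\frac34m=\frac74m$. $\square$

*Why half area and half $\psi_{d_u}$.* With weights $\alpha$ on $\mathrm{ar}$ and $1-\alpha$ on $\psi_{d_u}$, the same estimates give the constants $\frac32\alpha+2(1-\alpha)=2-\frac\alpha2$ in the non-exceptional case and $\frac52\alpha+(1-\alpha)=1+\frac{3\alpha}2$ in the exceptional case. With area alone we get $\frac52$, with $\psi_{d_u}$ alone we get $2$, and neither is below the budget $2$ of Section 7. The two constants balance at $\alpha=\frac12$, with common value $\frac74$.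

## 12. Two faces of width one, and the line they may share

**Proof of (W1).** If no $u$ occurs in (W1), the estimate is trivial. If one occurs, Claim 4 suffices, since $n_u\le N_0(Q)-N_0(P)$ and $\frac94\le\frac{25}4$. Suppose $a,b\in V$ and both faces are two-dimensional of width $1$. If $\ell^a\ne\ell^b$, these lines share at most one point, so there are at least $n_a+n_b-1$ new points and
$$\lambda_a+\lambda_b\le\tfrac74(n_a+n_b)+\tfrac92\le\tfrac74\big(N_0(Q)-N_0(P)\big)+\tfrac74+\tfrac92,$$
which is the required bound, since $\frac74+\frac92=\frac{25}4$.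

**The shared line.** Let $\ell^a=\ell^b=\ell$. The new points on $\ell$ must not be spent twice, so we use the neighboring lines as well. We have $\ell=E_a\cap E_b$, with direction $e=a\times b=(-1,-1,3)$. This is primitive, so $(a,b)$ is a basis of $e^\perp\cap\mathbb Z^3$. In the coordinates of Section 11 for $u=a$, both $(w,a)$ and $(b,a)$ are bases of $e^\perp\cap\mathbb Z^3$, so $b\equiv\pm w\bmod a$; hence neighboring lattice lines of $E_a$ parallel to $e$ differ by $1$ in the value of $b$. Since $P\subset\{b\cdot x\le h_P(b)\}$, the polygon $S_a$ lies between $\ell$ and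
$$\ell_a=\{a\cdot x=h_P(a),\ b\cdot x=h_P(b)-1\}$$
and meets both. Similarly $S_b$ lies between $\ell$ and $\ell_b=\{a\cdot x=h_P(a)-1,\ b\cdot x=h_P(b)\}$ and meets both. Let $T=P\cap\ell$, $T_a=S_a\cap\ell_a$, $T_b=S_b\cap\ell_b$ be the resulting lattice segments or points, with lattice lengths $l,l_a,l_b$. (Note $P\cap\ell=S_a\cap\ell=S_b\cap\ell$.) Put
$$A=a\cdot v-h_P(a)\ge1,\qquad B=b\cdot v-h_P(b)\ge1 .$$
For $r=\xi_aa+\xi_bb$ the $o$-coordinates are $\frac12(\xi_a+\xi_b)$, $\frac14(3\xi_a+\xi_b)$, $\frac14(\xi_a+3\xi_b)$, and the first is half the sum of the other two. So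
$$r\in\sigma\iff3\xi_a+\xi_b\ge0\ \text{ and }\ \xi_a+3\xi_b\ge0 .\tag{10}$$
Below, (SP) is applied with $D=Q$. The points in question lie in $E_a$ or $E_b$, so they are new once they lie in $Q+\operatorname{int}H$. As in Claim 1, a non-new lattice point in the relative interior of a segment parallel to $e$ yields an $r$ with $r\cdot e=0$.

**Step ($\alpha$): $\ell$ has at least $l-1$ new points.** Otherwise (SP) at a lattice point of $\operatorname{relint}T$ gives $r=\xi_aa+\xi_bb\ne0$ with $-\xi_b\le0$ (from $T_a$), $-\xi_a\le0$ (from $T_b$) and $\xi_aA+\xi_bB\le0$ (from $v$), a contradiction.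

**Step ($\beta$): if $3A>B+1$, then $\ell_a$ has at least $l_a-1$ new points; if $3B>A+1$, then $\ell_b$ has at least $l_b-1$.** Consider $\ell_a$. Otherwise (SP) at a lattice point of $\operatorname{relint}T_a$ gives $r\in\sigma\setminus0$, $r=\xi_aa+\xi_bb$, with $\xi_b\le0$ (from $T$) and $\xi_aA+\xi_b(B+1)\le0$ (from $v$). If $\xi_b=0$, then $\xi_a>0$, a contradiction. If $\xi_b<0$, then $\xi_a\ge3|\xi_b|$ by (10), so $3A\le B+1$, a contradiction. The case of $\ell_b$ is symmetric. At least one of the two conditions holds: $3A\le B+1$ and $3B\le A+1$ would add up to $A+B\le1$.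

**Step ($\gamma$): if $3B\le A+1$, then $\ell$ has at least $\frac58l_b-1$ new points.** This replaces ($\beta$) on $\ell_b$ when it is not available. Apply Claim 3, which does not need $L_0\ge L_1$, to $u=b$, $T_0=T_b$, $\ell_0=\ell_b$, $\ell_1=\ell$ and $w=a$; this is a legitimate choice, since $a$ increases by $1$ from $\ell_b$ to $\ell$ and $(a,b)$ is a basis of $e^\perp\cap\mathbb Z^3$. Then $\tau=B$ and $p=A+1$. By (10), $-a+\gamma b\in\sigma$ iff $\gamma\ge3$ and $a+\gamma b\in\sigma$ iff $\gamma\ge-\frac13$, so $\gamma_-=3$, $\gamma_+=-\frac13$. The hypothesis $A+1\ge3B$ says that $T_b$ is bad, and $Y=A+1-\frac B3\ge\frac83B\ge\frac83$. So $1-\frac1Y\ge\frac58$.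

**Step ($\delta$): the loss.** Since $b\cdot d_a>0$, moving along $d_a$ from a point of $\ell$ leaves $S_a$, so the points counted by $\psi_{d_a}(S_a)$ lie on $\ell_a$. Hence $\lambda_a\le\frac12\cdot\frac{l+l_a}2+\frac12(l_a+1)=\frac14l+\frac34l_a+\frac12$. Since $a\cdot d_b>0$, similarly $\lambda_b\le\frac14l+\frac34l_b+\frac12$. So
$$\lambda_a+\lambda_b\le\tfrac12l+\tfrac34l_a+\tfrac34l_b+1 .$$

**Step ($\varepsilon$): comparison.** Let $n\le N_0(Q)-N_0(P)$ be the number of new points on the pairwise disjoint lines $\ell,\ell_a,\ell_b$.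

If $3A>B+1$ and $3B>A+1$, then $n\ge l+l_a+l_b-3$ by ($\alpha$) and ($\beta$), and $\lambda_a+\lambda_b\le\frac74(n+3)+1=\frac74n+\frac{25}4$.

Otherwise, by (F4) we may assume $3B\le A+1$, and then $3A>B+1$. With $m=\max(l,\frac58l_b)$, Steps ($\alpha$), ($\gamma$), ($\beta$) give $n\ge m+l_a-2$. Moreover $\frac12l+\frac34l_b\le\frac12m+\frac65m=\frac{17}{10}m\le\frac74m$. So $\lambda_a+\lambda_b\le\frac74(m+l_a)+1\le\frac74(n+2)+1\le\frac74n+\frac{25}4$.

This proves (W1), hence Proposition 4. Together with Proposition 3, $\phi$ is a monotone $\mathbb Z^3$-valuation with $\mathrm{CM}\phi(P,R)>\mathrm{CM}\phi(Q,R)$ for the triple of Section 5. The conjecture is disproved. $\square$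

## 13. All lattices of rank at least three

**Proof of Theorem 1(A).** This step transports the example along a projection. Let $\Lambda$ be a lattice of rank $r\ge3$. All $\Lambda$-polytopes lie in $\operatorname{span}\Lambda$, so after a linear isomorphism $\Lambda=\mathbb Z^r\subset\mathbb R^r$. Let $\pi:\mathbb R^r\to\mathbb R^3$ be the projection to the first three coordinates and $\Phi=\phi\circ\pi$, with $\phi$ from (7).

For (ii), $\pi(P\cup Q)=\pi(P)\cup\pi(Q)$. If $P\cup Q$ is convex, also $\pi(P\cap Q)=\pi(P)\cap\pi(Q)$: for $y=\pi(p)=\pi(q)$ with $p\in P$, $q\in Q$, the segment $[p,q]\subset P\cup Q$ meets $P\cap Q$ and projects to $y$. So $\Phi$ is a $\mathbb Z^r$-valuation. It is monotone because $\phi$ is. As $\pi$ respects Minkowski sums, $\mathrm{CM}\Phi(P_1,\dots,P_k)=\mathrm{CM}\phi(\pi P_1,\dots,\pi P_k)$. With $P,Q,R\subset\mathbb R^3\times0$ as in Section 5, $\mathrm{CM}\Phi(P,R)>\mathrm{CM}\Phi(Q,R)$. $\square$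

## 14. Vector spaces over a subfield: extension to $\mathbb R^d$

The lattice case of Theorem 1(B) was done in Section 3. Let now $\Lambda$ be a vector space over a subfield of $\mathbb R$. The plan is to extend a monotone $\phi$ to a monotone $\mathbb R^d$-valuation and to quote the Known result. Unlike in a lattice, we may divide polytopes by integers.

If $\Lambda=\{0\}$, the only nonempty $\Lambda$-polytope is $\{0\}$ and there is nothing to prove. Otherwise replace $\mathbb R^d$ by $\operatorname{span}_{\mathbb R}\Lambda$ and take a basis contained in $\Lambda$ to the standard basis by a linear map. So we may assume $\operatorname{span}_{\mathbb R}\Lambda=\mathbb R^d$ and $\mathbb Q^d\subseteq\Lambda$. Let $\phi$ be a monotone $\Lambda$-valuation and $\mathsf B=[-1,1]^d$. Hausdorff distances are taken in the sup norm.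

**Step 1: a Lipschitz estimate.** This step bounds the variation of $\phi$ under small perturbations. Let $P\subseteq\rho\mathsf B$ be a nonempty $\Lambda$-polytope, $\rho\in\mathbb N$. For $N\in\mathbb N$, McMullen's theorem applied to $P/N$ and $\mathsf B/N$ shows that $k\mapsto\phi(P+\frac kN\mathsf B)$ is a polynomial of degree $\le d$ in $k\in\mathbb Z_{\ge0}$. Seen as polynomials in $\varepsilon=k/N$, those for different $N$ agree at all nonnegative integers. So there is one polynomial $f_P$ of degree $\le d$ with $f_P(\varepsilon)=\phi(P+\varepsilon\mathsf B)$ for all rational $\varepsilon\ge0$. For rational $\varepsilon\in[0,1]$, $P+\varepsilon\mathsf B$ contains a vertex $x\in\Lambda$ of $P$ and lies in $(\rho+1)\mathsf B$, so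
$$\phi(\{0\})=\phi(\{x\})\le f_P(\varepsilon)\le\phi((\rho+1)\mathsf B),$$
and by continuity this holds on $[0,1]$. A polynomial of degree $\le d$ bounded on $[0,1]$ has bounded coefficients, so $|f_P(\varepsilon)-f_P(0)|\le C_\rho\varepsilon$ on $[0,1]$, with $C_\rho$ depending only on $\rho,d,\phi$. If $P,Q\subseteq\rho\mathsf B$ are nonempty $\Lambda$-polytopes with Hausdorff distance less than a rational $\varepsilon\le1$, then $Q\subseteq P+\varepsilon\mathsf B$ and vice versa, so by monotonicity $|\phi(P)-\phi(Q)|\le C_\rho\varepsilon$.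

**Step 2: the extension.** Nonempty $\mathbb Q^d$-polytopes are dense in the nonempty real polytopes, since one can move the generating points slightly. By Step 1 the restriction of $\phi$ to $\mathcal P(\mathbb Q^d)$ extends to a continuous $\bar\phi$ on nonempty real polytopes; put $\bar\phi(\emptyset)=0$. By Step 1 for $\Lambda$-polytopes, $\bar\phi=\phi$ on $\mathcal P(\Lambda)$. Approximating $P$ by rational $P_n$ and $t$ by rational $t_n$, we get $\bar\phi(P+t)=\bar\phi(P)$ for all $t\in\mathbb R^d$.

**Step 3: monotonicity of $\bar\phi$.** Let $P\subseteq Q$ be nonempty. Take rational $P_n$ within $\frac1n$ of $P$ and rational $Q_n$ within $\frac1{2n}$ of $Q+\frac3{2n}\mathsf B$. Then $P_n\subseteq P+\frac1n\mathsf B\subseteq Q+\frac1n\mathsf B$, and $Q+\frac3{2n}\mathsf B\subseteq Q_n+\frac1{2n}\mathsf B$. Comparing support functions, $Q+\frac1n\mathsf B\subseteq Q_n$. So $P_n\subseteq Q_n$, $\phi(P_n)\le\phi(Q_n)$, and we pass to the limit.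

**Step 4: hyperplane cuts.** Here we prove (ii) when a polytope is cut in two: for every real polytope $P$ and hyperplane $E$ with closed sides $E^\pm$,
$$\bar\phi(P)=\bar\phi(P\cap E^+)+\bar\phi(P\cap E^-)-\bar\phi(P\cap E).\tag{11}$$
This is trivial if $P$ lies on one side. Otherwise $P$ has points $p^\pm$ strictly inside $E^\pm$. Take rational polytopes $P_n\to P$ and rational hyperplanes $E_n\to E$ (convergence of normals and offsets). We claim $P_n\cap E_n^\pm\to P\cap E^\pm$ and $P_n\cap E_n\to P\cap E$ in the Hausdorff metric. All sets lie in a fixed ball, and limits of points of $P_n\cap E_n^\pm$, resp. $P_n\cap E_n$, lie in $P\cap E^\pm$, resp. $P\cap E$. By compactness it remains to approximate each point of the limit sets.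

Let $x\in P\cap E^\pm$ and $0<\lambda\le1$. The point $x_\lambda=(1-\lambda)x+\lambda p^\pm$ lies strictly inside $E^\pm$, so points $y_n\in P_n$ with $y_n\to x_\lambda$ lie in $E_n^\pm$ for large $n$. Thus $\limsup\operatorname{dist}(x,P_n\cap E_n^\pm)\le\lambda|p^\pm-x|$; let $\lambda\to0$.

Let $x\in P\cap E$. Choose $y_n^\pm\in P_n$ with $y_n^\pm\to(1-\lambda)x+\lambda p^\pm$. For large $n$ they are strictly on opposite sides of $E_n$, so $[y_n^+,y_n^-]\subseteq P_n$ meets $E_n$. Thus $\limsup\operatorname{dist}(x,P_n\cap E_n)\le\lambda\max|p^\pm-x|$; let $\lambda\to0$.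

This proves the claim. The sets $P_n\cap E_n^\pm$ and $P_n\cap E_n$ are rational polytopes, so (11) holds for $P_n,E_n$ by (ii) for $\phi$. Pass to the limit.

**Step 5: cuts imply (ii).** Let $P,Q$ be nonempty real polytopes with $K=P\cup Q$ convex. We cut $K$ down to $P$, one facet inequality at a time. Write $P=K\cap\bigcap_{i=1}^mE_i^-$ and put $K_0=K$, $K_i=K_{i-1}\cap E_i^-$, so $K_m=P$. We show
$$\bar\phi(K_{i-1})-\bar\phi(Q\cap K_{i-1})=\bar\phi(K_i)-\bar\phi(Q\cap K_i).\tag{12}$$
If $K_{i-1}$ has no point strictly beyond $E_i$, then $K_i=K_{i-1}$ and (12) is trivial. Otherwise let $z\in K_{i-1}$ be strictly beyond $E_i$. For $x\in K_{i-1}\cap E_i^+$ the points of $(x,z]$ lie in $K$ and strictly beyond $E_i$, so not in $P$, hence in $Q$; thus $x\in Q$. So $K_{i-1}\cap E_i^+\subseteq Q$. Cut both $K_{i-1}$ and $Q\cap K_{i-1}$ by $E_i$ using (11): the terms on $E_i^+$ and on $E_i$ are the same for both, and subtracting gives (12). Telescoping (12) from $i=1$ to $m$ yields $\bar\phi(P\cup Q)-\bar\phi(Q)=\bar\phi(P)-\bar\phi(P\cap Q)$.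

**Step 6: conclusion of Theorem 1(B).** By Steps 2, 3 and 5, $\bar\phi$ is a monotone $\mathbb R^d$-valuation. By the Known result it is CM-monotone. Since $\bar\phi=\phi$ on $\mathcal P(\Lambda)$ and Minkowski sums of $\Lambda$-polytopes are $\Lambda$-polytopes, $\phi$ is CM-monotone. $\blacksquare$
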